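# Why finitely many operators commuting with the Volterra operator have no weakly dense projective orbit

## Scalar multiples of $V^m1$

Fix $1\le p<\infty$, write $X=L^p[0,1]$ over $\mathbb K=\mathbb R$ or $\mathbb C$, and let
$$Vf(x)=\int_0^x f(t)\,dt$$
be the Volterra operator. Take finitely many operators that commute with $V$ and with one another, take one function $x$, apply all possible products of the operators to $x$, and multiply the results by all possible scalars. Can the resulting set of functions be dense, at least in the weak topology?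

**Definition.** Let $\mathcal T=(T_1,\dots,T_n)$ be a tuple of pairwise commuting continuous linear operators on a topological vector space $X$, and let $\mathcal F\subseteq L(X)$ be the commutative semigroup it generates. The *projective orbit* of $x\in X$ is
$$O(\mathcal F_p,x)=\{zTx:\ z\in\mathbb K,\ T\in\mathcal F\}.$$
The tuple is *supercyclic* if some projective orbit is dense. If $X$ is a Banach space, the tuple is *weakly supercyclic* if some projective orbit is dense in the weak topology.

For a small example, let $X=\mathbb R^2$ and let $T$ be the rotation by an angle $\theta$ with $\theta/\pi$ irrational. The projective orbit of any $x\neq0$ is the union of the lines $\mathbb R\,T^mx$. The angles $m\theta$ are dense modulo $\pi$, so this union is dense and $T$ is supercyclic. Note that a countable union of lines can be dense, so one cannot refute density just by counting how few points an orbit has.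

The weak topology on $X$ is the coarsest one making every $\varphi\in X^*$ continuous. Norm density implies weak density, so a proof that no orbit is weakly dense also excludes norm density.

The question, for $1<p<\infty$, is posed in Stanislav Shkarin, "On orbits of truncated convolution operators", arXiv:1008.3484 (2010): does there exist a weakly supercyclic tuple of continuous linear operators on $L^p[0,1]$ commuting with $V$? The answer is no, and the same holds for $p=1$.

We start with the case that can be done by hand: the single operator $V$ and the starting vector $1$ (the constant function). Since $V^m1=t^m/m!$, the projective orbit is the set of all $zt^m$. Let $Mf(x)=xf(x)$. Then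
$$(M-V)t^m=t^{m+1}-\frac{t^{m+1}}{m+1}=m\,\frac{t^{m+1}}{m+1}=m\,V t^m .\tag{1}$$
So every orbit vector $g=zt^m$ satisfies $(M-V)g=mVg$. The integer $m$ depends on $g$ and may be unbounded along a net converging weakly to some function, so we cannot simply take the limit in this equation. We therefore forget $m$ and keep only the statement that *the two vectors $(M-V)g$ and $Vg$ are linearly dependent*. The next lemma says that this does pass to limits.

**Lemma 1.** *Let $\Phi_1,\dots,\Phi_N\in L(X)$. If $\Phi_1(g),\dots,\Phi_N(g)$ are linearly dependent for all $g$ in a weakly dense set, then they are linearly dependent for all $g\in X$.*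

**Proof.** Vectors $v_1,\dots,v_N$ are linearly dependent if and only if $\det(\varphi_i(v_j))_{i,j}=0$ for all $\varphi_1,\dots,\varphi_N\in X^*$. Indeed, a relation among the $v_j$ is a relation among the columns of every such matrix. Conversely, if the $v_j$ are independent, Hahn–Banach gives $\varphi_i$ with $\varphi_i(v_j)=\delta_{ij}$, and the determinant is $1$. Now fix $\varphi_1,\dots,\varphi_N$. The function $g\mapsto\det(\varphi_i(\Phi_jg))$ is a polynomial in the finitely many functionals $\varphi_i\circ\Phi_j\in X^*$, so it is weakly continuous. It vanishes on a weakly dense set, hence everywhere. $\blacksquare$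

**Proposition 1.** *The set $\{zV^m1: z\in\mathbb K,\ m\ge0\}$ is not weakly dense in $X$.*

**Proof.** If it were, then by (1) and Lemma 1 the vectors $(M-V)g$ and $Vg$ would be linearly dependent for every $g\in X$. For $g=1+t$ they are
$$(M-V)g=(t+t^2)-\Big(t+\frac{t^2}2\Big)=\frac{t^2}2,\qquad Vg=t+\frac{t^2}2,$$
which are linearly independent. $\blacksquare$

The proof has three ingredients: a fixed finite family of continuous linear maps that is dependent along the orbit, the passage to the weak closure, and a test vector where the dependence fails. In general the operators are arbitrary elements of the commutant of $V$, there are $n$ of them, and $x$ is an arbitrary function. We need a substitute for (1) in each of these respects.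

## The commutant of $V$ and convolution

Let $\mathcal A=\{T\in L(X):TV=VT\}$, and let
$$(f*g)(x)=\int_0^xf(x-t)g(t)\,dt .$$

This is the convolution on $\mathbb R$ of the extensions of $f,g$ by zero, restricted to $[0,1]$. It is bilinear, commutative and associative. Writing $f*g=\int_0^1f(t)\,S_tg\,dt$, where $S_tg(x)=g(x-t)$ for $x\ge t$ and $S_tg(x)=0$ for $x<t$, and using $\|S_t\|\le1$, Minkowski's inequality gives
$$\|f*g\|_p\le\|f\|_1\|g\|_p\le\|f\|_p\|g\|_p .\tag{2}$$

By definition $Vf=1*f$. Since $1*\frac{t^{n-1}}{(n-1)!}=\frac{t^n}{n!}$, induction gives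
$$V^{n+1}f=\frac{t^n}{n!}*f,\qquad V^n1=\frac{t^n}{n!},\qquad \|V^n\|\le\frac1{n!}. \tag{3}$$
The norm bound follows from (2), because $\|t^{n-1}/(n-1)!\|_1=1/n!$ (for $n=0$ it is trivial).

We record two density facts. By (3), $\{q(V)1:q\in\mathbb K[z]\}$ is the set of all polynomials, which is dense in $X$. The polynomials vanishing at $0$ are also dense: the polynomials $1-(1-t)^k$ vanish at $0$ and $\|(1-t)^k\|_p=(kp+1)^{-1/p}\to0$, so $1$ is in their closure, and every polynomial is a constant plus a polynomial vanishing at $0$. They all lie in $VX$, so $VX$ is dense.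

**Examples.** Polynomials in $V$ lie in $\mathcal A$. So does $g\mapsto k*g$ for fixed $k\in L^1[0,1]$, by associativity. For $0<a<1$ the truncated shift $S_a$ lies in $\mathcal A$: for $x\ge a$ both $VS_ag(x)$ and $S_aVg(x)$ equal $\int_0^{x-a}g$, and for $x<a$ both are $0$.

The next lemma is what lets us handle unknown elements of $\mathcal A$: an operator commuting with $V$ can be moved from one factor of a convolution to the other.

**Lemma 2.** *(a) If $T\in\mathcal A$, then $T(f*g)=f*Tg=Tf*g$ for all $f,g\in X$. (b) $\mathcal A$ is commutative.*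

**Proof.** (a) Let $f=\sum a_kt^k$ be a polynomial. By (3), $f*g=\sum a_kk!\,V^{k+1}g=q(V)g$ with a polynomial $q$ not depending on $g$. So $T(f*g)=q(V)Tg=f*Tg$. Polynomials are dense and both sides are continuous in $f$ by (2), so this holds for all $f\in X$. By symmetry $T(f*g)=T(g*f)=g*Tf=Tf*g$.

(b) For $T,S\in\mathcal A$, part (a) gives
$$TS(f*g)=T(f*Sg)=Tf*Sg=S(Tf*g)=ST(f*g).$$
With $f=1$ we get $TSVg=STVg$ for all $g$, so $TS=ST$ on the dense space $VX$, hence on $X$. $\blacksquare$

So "pairwise commuting" in the question is automatic. We also need to know which operators in $\mathcal A$ are injective, and what non-injectivity costs.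

**Lemma 3.** *(a) If $q\in\mathbb K[z]\setminus\{0\}$, then $q(V)$ is injective. (b) If $T\in\mathcal A$ is not injective, then $T(X)$ lies in a proper closed subspace of $X$.*

**Proof.** (a) Write $q(z)=cz^r(1+z\rho(z))$ with $c\ne0$ and $\rho\in\mathbb K[z]$. Since $\|(V\rho(V))^n\|\le\|V^n\|\,\|\rho(V)\|^n\le\|\rho(V)\|^n/n!$, the Neumann series for $(I+V\rho(V))^{-1}$ converges, so $I+V\rho(V)$ is invertible. And $V$ is injective: if $\int_0^xf=0$ for all $x$, then $f=0$ almost everywhere. Hence $q(V)=cV^r(I+V\rho(V))$ is injective.

(b) Let $Tf=0$ with $f\ne0$. By Lemma 2(a), $f*Tg=Tf*g=0$ for all $g$. So $T(X)\subseteq\{h:f*h=0\}$, a closed subspace. It does not contain $1$, because $f*1=Vf\ne0$. $\blacksquare$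

For instance, $S_a$ kills the functions supported in $[1-a,1]$, and its range consists of functions vanishing on $[0,a]$.

## The derivation $T\mapsto MT-TM$

Identity (1) came from comparing $MV^m$ with $V^mM$. We now do this for every $T\in\mathcal A$.

**Lemma 4.** *The map $d(T)=MT-TM$ is a norm-continuous derivation $\mathcal A\to\mathcal A$. Moreover $d(T^n)=nT^{n-1}d(T)$, $d(Q(V))=V^2Q'(V)$ for $Q\in\mathbb K[z]$, and $d(e^B)=d(B)e^B$ for $B\in\mathcal A$.*

**Proof.** Write $[A,B]=AB-BA$. First,
$$[M,V]f(x)=x\int_0^xf(t)\,dt-\int_0^xtf(t)\,dt=\int_0^x(x-t)f(t)\,dt=V^2f(x).$$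
For $T\in\mathcal A$ the Jacobi identity gives
$$[[M,T],V]=[M,[T,V]]-[T,[M,V]]=0-[T,V^2]=0,$$
so $d(T)\in\mathcal A$. The bound $\|d(T)\|\le2\|M\|\|T\|$ gives continuity, and
$$d(TS)=(MT-TM)S+T(MS-SM)=d(T)S+T\,d(S).$$
Because $\mathcal A$ is commutative, $d(T^n)=nT^{n-1}d(T)$ by induction. With $d(V)=V^2$ and $d(I)=0$ this yields $d(V^n)=nV^{n+1}$, hence $d(Q(V))=V^2Q'(V)$. Finally, $\mathcal A$ is norm closed, so $e^B\in\mathcal A$, and by continuity of $d$
$$d(e^B)=\sum_{k\ge1}\frac{kB^{k-1}d(B)}{k!}=d(B)e^B.\qquad\blacksquare$$

**Examples.** $d(S_a)=aS_a$, since $xg(x-a)-(x-a)g(x-a)=a\,g(x-a)$. For $\alpha>0$ let $V^\alpha f=\frac{t^{\alpha-1}}{\Gamma(\alpha)}*f$. Then $d(V^\alpha)f=\frac{t^{\alpha}}{\Gamma(\alpha)}*f$, because the kernel gets multiplied by $x-t$; as $\Gamma(\alpha+1)=\alpha\Gamma(\alpha)$, this says $d(V^\alpha)=\alpha V^{\alpha+1}$.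

## Several exponentials, starting from the constant function

With $d$ available, the argument for $V$ extends at once to a tuple of exponentials, as long as we keep $x=1$. Here is that case; it shows how to choose test vectors.

**Proposition 2.** *Let $B_1,\dots,B_n\in\mathcal A$. The set $\{z\,e^{m_1B_1+\dots+m_nB_n}1:\ z\in\mathbb K,\ m_j\ge0\}$ is not weakly dense.*

**Proof.** Let $T=e^B$ with $B=\sum m_jB_j$, and $g=zT1$. As $M1=V1$,
$$Mg=zTM1+z\,d(T)1=zTV1+z\,d(B)T1=Vg+d(B)g .$$
So $(M-V)g=\sum_jm_j\,d(B_j)g$. Let $D_1,\dots,D_s$ be a basis of $E=\operatorname{span}\{d(B_j)\}$. Then $(M-V)g,D_1g,\dots,D_sg$ are linearly dependent along the orbit. If the orbit were weakly dense, Lemma 1 would make them dependent for every $g\in X$.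

As test vectors take $g=e^{Q(V)}1$ with $Q\in\mathbb K[z]$ and $R=Q'$. The computation just made, with $B=Q(V)$, gives $(M-V)g=V^2R(V)g$. So $M$ acts on $g$ as $V$ plus $V^2$ times a polynomial in $V$ that *we are free to choose*, while orbit vectors only offer combinations of $n$ fixed operators. Dependence at $g$ gives $c\in\mathbb K$ and $D\in E$, not both zero, with $cV^2R(V)e^{Q(V)}1=De^{Q(V)}1$. Cancelling the invertible $e^{Q(V)}$,
$$cV^2R(V)1=D1 .$$
If $c=0$, then $D1=0$, so $DVg=D(1*g)=D1*g=0$ for all $g$; hence $D=0$ on the dense space $VX$, so $D=0$, contradicting $(c,D)\ne(0,0)$. So $c\ne0$ and $V^2R(V)1\in\{D1:D\in E\}$. This holds for every $R\in\mathbb K[z]$. But the vectors $V^2R(V)1$ are all the polynomials divisible by $t^2$, an infinite-dimensional space, while $\{D1:D\in E\}$ is finite-dimensional. $\blacksquare$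

## An arbitrary starting vector

Two things used in Proposition 2 are missing in general. The first is minor: for a generator $T_j$ we may have no $C\in\mathcal A$ with $d(T_j)=CT_j$. Multiplying the relation by the product of all the generators will take care of that.

The second is serious. For general $x$ and $g=zTx$,
$$Mg=zTMx+z\,d(T)x .$$
For $x=1$ the term $zTMx$ was $Vg$, the value at $g$ of a *fixed* operator. To run the same scheme we would want $\Psi\in L(X)$ with $\Psi(Tx)=TMx$ for all $T\in\mathcal A$. Suppose the projective orbit of $x$ is weakly dense. Then the subspace $\mathcal Ax$ is weakly dense, hence norm dense (a subspace has the same weak and norm closure). Now $\Psi(STx)=STMx=S\Psi(Tx)$ for $S,T\in\mathcal A$, so $\Psi$ commutes with every $S\in\mathcal A$; thus $\Psi\in\mathcal A$, and $T=I$ gives $Mx=\Psi x$. So this route requires exactly that $Mx=Bx$ for some $B\in\mathcal A$. For $x=1$ we can take $B=V$; for general $x$ nothing we have provides such a $B$, and this is where the argument stops.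

The way around is Lemma 2(a). The term $TMx$ is not under control, but $x*TMx$ is, because $T$ can be moved to the other factor: $x*TMx=(Tx)*(Mx)$. The right-hand side involves $T$ only through $Tx$.

**Lemma 5.** *For $T\in\mathcal A$ and $y\in X$: $\quad y*M(Ty)-(My)*(Ty)=d(T)(y*y)$.*

**Proof.** We have $MTy=TMy+d(T)y$. By Lemma 2(a), $y*TMy=T(y*My)=Ty*My$ and $y*d(T)y=d(T)(y*y)$. Subtract $(My)*(Ty)$ from $y*MTy$. $\blacksquare$

So the map replacing $M-V$ is $g\mapsto x*Mg-(Mx)*g$. For $x=1$ it is $VMg-V^2g=V(M-V)g$, consistent with what we had. The test vectors stay the same.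

**Lemma 6.** *Let $Q\in\mathbb K[z]$, $R=Q'$, $g=e^{Q(V)}1$. For all $y,w\in X$,*
$$y*Mg-(My)*g=Ve^{Q(V)}\big[Vy+V^2R(V)y-My\big],\qquad w*g=Ve^{Q(V)}w .$$

**Proof.** For $B\in\mathcal A$ and $u\in X$, Lemma 2(a) gives $u*B1=B(u*1)=BVu$. With $u=w$, $B=e^{Q(V)}$ this is the second identity; with $u=My$ it gives $(My)*g=Ve^{Q(V)}My$. Since $M1=V1$ and $d(e^{Q(V)})=V^2R(V)e^{Q(V)}$,
$$Mg=e^{Q(V)}M1+d(e^{Q(V)})1=e^{Q(V)}\big(V+V^2R(V)\big)1,$$
so $y*Mg=e^{Q(V)}(V+V^2R(V))Vy$. Subtract. $\blacksquare$

## No tuple in $\mathcal A$ is weakly supercyclic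

**Theorem A.** *Let $1\le p<\infty$ and $T_1,\dots,T_n\in\mathcal A$. Then no $x\in L^p[0,1]$ has a weakly dense projective orbit under the semigroup generated by $T_1,\dots,T_n$.*

**Proof.** Suppose $O=\{zT_1^{m_1}\cdots T_n^{m_n}x:z\in\mathbb K,\ m_j\ge0\}$ is weakly dense; including the identity in the semigroup only enlarges the orbit. Clearly $x\ne0$.

**Step 1: reduction to injective generators.** This step lets us cancel operators later. Let $J$ be the set of $j$ with $T_j$ not injective. For $j\in J$, Lemma 3(b) gives a proper closed subspace $Y_j\supseteq T_j(X)$. A closed subspace is weakly closed. A proper subspace has empty weak interior, since a subspace containing a weak neighborhood of one of its points contains one of $0$, and such a neighborhood is absorbing. So $Y=\bigcup_{j\in J}Y_j$ is a finite union of closed nowhere dense sets for the weak topology; it is weakly closed and nowhere dense. Let $O'$ be the set of elements of $O$ with $m_j=0$ for all $j\in J$. By commutativity, an element with $m_j\ge1$ for some $j\in J$ lies in $T_j(X)\subseteq Y_j$. So $O\subseteq O'\cup Y$,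 and taking weak closures, the weak closure of $O'$ contains $X\setminus Y$, which is weakly dense. So $O'$ is weakly dense. Discarding the $T_j$ with $j\in J$, we assume that all $T_j$ are injective. If none remain, we put $n=0$, $P=I$, $W=\{0\}$ below.

**Step 2: a formula for $d(T)$ on the semigroup.** We want $d(T)$ to be, up to a fixed injective factor, a combination of $n$ fixed operators times $T$. Put $P=T_1\cdots T_n$, which is injective, and $C_j=\big(\prod_{i\ne j}T_i\big)d(T_j)\in\mathcal A$. For $T=T_1^{m_1}\cdots T_n^{m_n}$ the derivation property gives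
$$d(T)=\sum_{j:\,m_j\ge1}m_jT_j^{m_j-1}d(T_j)\prod_{i\ne j}T_i^{m_i}.$$
Multiply by $P=T_j\prod_{i\ne j}T_i$ in the $j$-th term:
$$P\,d(T)=\Big(\sum_jm_jC_j\Big)T.\tag{4}$$

**Step 3: the relation on the orbit.** Here we find the linear maps that are dependent along $O$. Let $g=zTx\in O$. By Lemma 5 applied to $zT$, then (4), then Lemma 2(a),
$$P\big(x*Mg-(Mx)*g\big)=zP\,d(T)(x*x)=\sum_jm_jC_j\,(x*zTx)=\Big(\sum_jm_jC_jx\Big)*g.\tag{5}$$
Let $W=\operatorname{span}\{C_1x,\dots,C_nx\}$, with basis $w_1,\dots,w_s$, and let
$$\Phi_0(g)=P\big(x*Mg-(Mx)*g\big),\qquad\Phi_l(g)=w_l*g\quad(1\le l\le s),$$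
which are bounded operators by (2). By (5), $\Phi_0(g)\in\operatorname{span}\{\Phi_1(g),\dots,\Phi_s(g)\}$ for $g\in O$ (for $s=0$ this says $\Phi_0(g)=0$). So $\Phi_0(g),\dots,\Phi_s(g)$ are linearly dependent on $O$.

**Step 4: passage to all of $X$.** As $O$ is weakly dense, Lemma 1 shows that $\Phi_0(g),\dots,\Phi_s(g)$ are linearly dependent for *every* $g\in X$.

**Step 5: the test vectors.** We now contradict Step 4. Let $R\in\mathbb K[z]$ be arbitrary, choose $Q$ with $Q'=R$, and let $g=e^{Q(V)}1$. There is a nontrivial relation $c\,\Phi_0(g)=\sum_lc_l\Phi_l(g)$. Put $w=\sum_lc_lw_l\in W$. As the $w_l$ form a basis, $c$ and $w$ are not both zero, and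
$$cP\big(x*Mg-(Mx)*g\big)=w*g .$$
By Lemma 6 and commutativity,
$$Ve^{Q(V)}\big[cP\big(Vx+V^2R(V)x-Mx\big)-w\big]=0.$$
$V$ is injective and $e^{Q(V)}$ invertible, so the bracket vanishes. If $c=0$, then $w=0$, a contradiction. So $c\ne0$, and dividing by $c$,
$$V^2R(V)Px\in W':=W+\operatorname{span}\{PMx,\,PVx\}.$$
This holds for all $R\in\mathbb K[z]$, and $\dim W'<\infty$. But $Px\ne0$ because $P$ is injective and $x\ne0$. By Lemma 3(a), applied to $q(z)=z^2R(z)$, the linear map $R\mapsto V^2R(V)Px$ is injective on the infinite-dimensional space $\mathbb K[z]$, so its range cannot lie in $W'$. This is a contradiction. $\blacksquare$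

So the answer is no, for both $\mathbb K=\mathbb R$ and $\mathbb K=\mathbb C$.

## Orbits inside zero sets of polynomials of finite type

The proof of Theorem A gives more than it states: the obstruction is the vanishing of determinants, which are polynomials in finitely many functionals. We now say this precisely, and also replace the line $\mathbb Kx$ by a finite-dimensional space.

**Definition.** A *polynomial of finite type* on $X$ is a polynomial in finitely many elements of $X^*$.

For example, $F(g)=\big(\int_0^1g\big)^2-\int_0^1tg(t)\,dt$ is one. The zero set of a nonzero polynomial of finite type $F$ is weakly closed, since $F$ is weakly continuous. It has empty weak interior: if $F=0$ on a weakly open set $U\ni u$, then for each $v\in X$ the one-variable polynomial $t\mapsto F(u+tv)$ vanishes for $t$ near $0$, hence identically, so $F(u+v)=0$ for all $v$ and $F\equiv0$. It follows that a product of two nonzero polynomials of finite type is nonzero, because two closed nowhere dense sets cannot cover $X$.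

**Theorem B.** *Let $1\le p<\infty$, let $P\in\mathcal A$ be injective, let $E\subset\mathcal A$ and $L\subset X$ be finite-dimensional subspaces, and let*
$$\mathcal G=\{T\in\mathcal A:\ P\,d(T)=CT\text{ for some }C\in E\}.$$
*Then $\bigcup_{T\in\mathcal G}T(L)$ lies in the zero set of a nonzero polynomial of finite type. In particular it is weakly nowhere dense, and its image under a suitable continuous linear surjection $X\to\mathbb K^N$ lies in a proper algebraic subset of $\mathbb K^N$.*

The set $\mathcal G$ is a multiplicative semigroup: if $P\,d(T)=CT$ and $P\,d(S)=DS$, then $P\,d(TS)=CTS+TDS=(C+D)TS$. It covers continuous families as well. With $P=I$, $E=\mathbb KV$ it contains all $V^\alpha$, $\alpha>0$, since $d(V^\alpha)=\alpha V\cdot V^\alpha$. With $P=I$, $E=\mathbb K\,d(B)$ it contains all $e^{tB}$, $t\in\mathbb K$, since $d(e^{tB})=t\,d(B)e^{tB}$.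

**Corollary.** *Let $\mathcal F$ be the semigroup generated by $T_1,\dots,T_n\in\mathcal A$ and $\dim L<\infty$. Then $\bigcup_{T\in\mathcal F}T(L)$ lies in the zero set of a nonzero polynomial of finite type, so it is weakly nowhere dense. For $L=\mathbb Kx$: every projective orbit, and every finite union of projective orbits, is weakly nowhere dense.*

**Proof of the Corollary from Theorem B.** Let $P$ be the product of the injective $T_j$ (with $P=I$ if there are none), define the $C_j$ from these generators as in Step 2 of Theorem A, and let $E$ be their span. By (4), products of injective generators belong to $\mathcal G$, so Theorem B gives a nonzero polynomial of finite type $F$ vanishing on $T(L)$ for all these $T$. Any other $T\in\mathcal F$ contains a non-injective factor $T_j$, so $T(L)\subseteq T_j(X)$, which by Lemma 3(b) and Hahn–Banach lies in the kernel of a nonzero $\psi_j\in X^*$. The product of $F$ with these finitely many $\psi_j$ is nonzero and vanishes on $\bigcup_{T\in\mathcal F}T(L)$. A projective orbit is such a union with $L=\mathbb Kx$, and a finite union of nowhere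 dense sets is nowhere dense. $\blacksquare$

**Proof of Theorem B.** If $L=\{0\}$, the union is contained in the kernel of any nonzero functional. So let $m=\dim L\ge1$.

**Step 1: dependent maps.** As in Theorem A, we look for maps that are dependent on the set in question. Let $y_1,\dots,y_m$ be a basis of $L$, let $W=\operatorname{span}\{Cy:C\in E,\ y\in L\}$, with basis $w_1,\dots,w_s$, and put
$$\Phi_i(g)=P\big(y_i*Mg-(My_i)*g\big)\ (i\le m),\qquad\Phi_{m+l}(g)=w_l*g\ (l\le s).$$
Let $g=Ty$ with $T\in\mathcal G$, $0\ne y\in L$ and $P\,d(T)=CT$, $C\in E$. By Lemma 5 and Lemma 2(a),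
$$P\big(y*Mg-(My)*g\big)=P\,d(T)(y*y)=CT(y*y)=C(y*Ty)=(Cy)*g .$$
Writing $y=\sum a_iy_i$ and $Cy=\sum b_lw_l$, this is $\sum a_i\Phi_i(g)=\sum b_l\Phi_{m+l}(g)$, with not all $a_i$ zero. So $\Phi_1(g),\dots,\Phi_{m+s}(g)$ are linearly dependent; for $g=0$ this is trivial. Hence all the functions
$$g\mapsto\det(\varphi_i(\Phi_jg))_{i,j\le m+s},\qquad\varphi_1,\dots,\varphi_{m+s}\in X^*,\tag{6}$$
which are polynomials of finite type, vanish on $\bigcup_{T\in\mathcal G}T(L)$. It remains to show that one of them is not identically zero.

**Step 2: the consequence of all determinants vanishing.** Suppose all functions (6) vanish identically. Then, as in the proof of Lemma 1, $\Phi_1(g),\dots,\Phi_{m+s}(g)$ are dependent for every $g\in X$, so there is $(y,w)\in L\times W$, $(y,w)\ne(0,0)$, with $P(y*Mg-(My)*g)=w*g$. Take $g=e^{Q(V)}1$, $Q'=R$. By Lemma 6 and injectivity of $Ve^{Q(V)}$,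
$$PV^2R(V)y=w+PMy-PVy.$$
If $y=0$, then $w=0$, which is excluded. So $y\neq0$, and we may scale to $\|y\|=1$. Thus for every $R\in\mathbb K[z]$ there is $y\in L$ with $\|y\|=1$ and
$$\beta(R,y):=V^2R(V)Py\in W':=W+PM(L)+PV(L),\qquad w':=\dim W'<\infty.\tag{7}$$

In Theorem A we finished here by linearity in $R$. That is no longer possible: the vector $y$ now depends on $R$, and for $R_1+R_2$ it may be unrelated to those for $R_1$ and $R_2$. What survives is a count of parameters: $R$ is determined by the pair $(y,\beta(R,y))$, which lives in a space of bounded dimension, while $R$ can have as many coefficients as we like. The remaining steps make this count rigorous.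

**Step 3: bounds for $\beta$.** These will give a Lipschitz estimate. Let $N>m+w'$, and let $Z$ be the space of polynomials of degree $<N$, with some norm; $\dim_{\mathbb K}Z=N$. The map $\beta$ is bilinear. By injectivity of $P$ and Lemma 3(a), $\beta(R,y)\ne0$ whenever $R\ne0$ and $y\ne0$. The unit spheres of $Z$ and $L$ are compact and $\beta$ is continuous on $Z\times L$, so there are $\delta,K>0$ with
$$\delta\|R\|\le\|\beta(R,y)\|\ \ (R\in Z,\ y\in L,\ \|y\|=1),\qquad\|\beta(R,y)\|\le K\|R\|\|y\|\ \ (R\in Z,\ y\in L).$$

**Step 4: recovering $R$ from $(y,\beta(R,y))$.** Let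
$$S=\{(y,v)\in L\times W':\ \|y\|=1,\ v=\beta(R,y)\text{ for some }R\in Z\}.$$
For $(y,v)\in S$ the polynomial $R$ is unique, since $\beta(R-R',y)=0$ forces $R=R'$. Call it $\rho(y,v)$. By (7), $\rho:S\to Z$ is onto. For $k\in\mathbb N$ let $S_k=\{(y,v)\in S:\|\rho(y,v)\|\le k\}$. If $(y,v),(y',v')\in S_k$ and $R=\rho(y,v)$, $R'=\rho(y',v')$, then
$$\beta(R-R',y)=v-\beta(R',y)=v-v'-\beta(R',y-y'),$$
and therefore
$$\|R-R'\|\le\delta^{-1}\big(\|v-v'\|+Kk\|y-y'\|\big).\tag{8}$$

**Step 5: the measure count.** Let $\kappa=\dim_{\mathbb R}\mathbb K$ and $D=\kappa(m+w')=\dim_{\mathbb R}(L\times W')$. The set $S_k$ is bounded ($\|y\|=1$, $\|v\|\le Kk$), so for small $\varepsilon>0$ it is covered by $O(\varepsilon^{-D})$ sets of diameter at most $\varepsilon$. By (8) their images under $\rho$ have diameter $O(\varepsilon)$ and so lie in sets of Lebesgue measure $O(\varepsilon^{\kappa N})$ in $Z$, where $\dim_{\mathbb R}Z=\kappa N$. So $\rho(S_k)$ has outer measure $O(\varepsilon^{\kappa N-D})$. As $\kappa N>D$, letting $\varepsilon\to0$ shows that $\rho(S_k)$ is Lebesgue-null. Then $Z=\bigcup_k\rho(S_k)$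 is Lebesgue-null, a contradiction. So some function $F$ in (6) is not identically zero.

**Step 6: the two final assertions.** The zero set of $F$ is weakly closed with empty weak interior, so every subset of it is weakly nowhere dense. For the last assertion, write $F$ as a polynomial $f$ in linearly independent functionals $\varphi_1,\dots,\varphi_N$ that form a basis of the span of the functionals occurring in $F$ (this $N$ is unrelated to that of Step 3). The union contains $0$, so $F(0)=0$; hence $F$ is not constant and $N\ge1$. The map $\varphi=(\varphi_1,\dots,\varphi_N):X\to\mathbb K^N$ is continuous, linear and onto, $f$ is not the zero polynomial, and the image of the union under $\varphi$ lies in $\{f=0\}$, a proper algebraic subset of $\mathbb K^N$. The case $L=\{0\}$ is the same with $F$ a nonzero functional. $\blacksquare$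

**Quantitative form.** *For $n$ operators and $L=\mathbb Kx$ one has $s\le n$. If all $T_j$ are injective, the projective orbit of $x$ lies in the zero set of a nonzero determinant of degree at most $n+1$ in at most $(n+1)^2$ functionals.* Indeed, for $x\ne0$ we have $m=1$ and $W=\operatorname{span}\{C_jx\}$, so $s\le n$, and the matrix in (6) has size $1+s\le n+1$ with entries $\varphi_i\circ\Phi_j$; for $x=0$ any nonzero functional, a $1\times1$ determinant, will do.

## Dense images when the finiteness is relaxed

Theorem A concerns finite tuples, and for each tuple and vector the Corollary provides finitely many functionals that detect non-density. The next theorem shows that neither the finiteness of the tuple, nor the dependence of the functionals on the tuple, can be dropped.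

**Theorem C.** *Let $1\le p<\infty$.*

1. *There is a countable commuting family in $\mathcal A$ generating a semigroup for which the vector $1$ has a norm-dense orbit.*
2. *For any linearly independent $\varphi_1,\dots,\varphi_N\in X^*$ there is a finite tuple in $\mathcal A$, generating a semigroup $\mathcal F$, such that $\{(\varphi_i(zT1))_{i=1}^N:\ z\in\mathbb K,\ T\in\mathcal F\}$ is dense in $\mathbb K^N$.*

So no fixed finite set of functionals detects non-density for all finite tuples simultaneously.

**Proof of part 1.** Take all $q(V)$ with $q$ having coefficients in $\mathbb Q$ (in $\mathbb Q+i\mathbb Q$ if $\mathbb K=\mathbb C$). This countable commuting family is closed under products, and by (3) the vectors $q(V)1$ are all the polynomials with such coefficients, which are dense in $X$. $\blacksquare$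

**Proof of part 2.** Let $\varphi=(\varphi_1,\dots,\varphi_N):X\to\mathbb K^N$, which is onto because the $\varphi_i$ are independent. A dense subspace of $X$ is mapped by $\varphi$ onto a dense subspace of $\mathbb K^N$, that is, onto $\mathbb K^N$; we use this twice. Fix $0\ne y\in\mathbb K^N$.

**Step 1: hitting $y$ with an exponential.** We look for $h\in\mathcal A$ with $\varphi(e^h1)=y$. Polynomials vanishing at $0$ are dense, and they are the vectors $u(V)1$ with $u(0)=0$. So there is $u\in\mathbb K[z]$ with $u(0)=0$ and $\varphi(u(V)1)=y-\varphi(1)$. Put $U=u(V)$ and $A=I+U$; then $\varphi(A1)=y$. Writing $u(z)=z\rho(z)$ we get $\|U^k\|\le c^k/k!$ with $c=\|\rho(V)\|$. So for $0\le\sigma\le1$ the series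
$$h_\sigma=\sum_{k\ge1}\frac{(-1)^{k+1}\sigma^kU^k}{k}$$
converges in norm, may be differentiated termwise, and $\frac{d}{d\sigma}h_\sigma=\sum_{k\ge1}(-1)^{k+1}\sigma^{k-1}U^k=U(I+\sigma U)^{-1}$. All operators here commute, so
$$\frac{d}{d\sigma}\Big(e^{-h_\sigma}(I+\sigma U)\Big)=e^{-h_\sigma}\Big(-U(I+\sigma U)^{-1}(I+\sigma U)+U\Big)=0 .$$
At $\sigma=0$ the bracketed product is $I$, so it is $I$ at $\sigma=1$ too. With $h=h_1$ this says $e^h=A$. Let $Q_k(V)$ be the partial sums of the series for $h$; each $Q_k$ is a polynomial, and $Q_k(V)\to h$ in norm.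

**Step 2: hitting a neighborhood of $y$ with polynomial exponents.** As $A$ is invertible, $\{Aq(V)1:q\in\mathbb K[z]\}$ is a dense subspace. So there are $q_1,\dots,q_N\in\mathbb K[z]$ such that the vectors $\varphi(Aq_i(V)1)$ form a basis of $\mathbb K^N$. For $a\in\mathbb K^N$ put
$$F(a)=\varphi\big(e^{h+\sum a_iq_i(V)}1\big),\qquad F_k(a)=\varphi\big(e^{Q_k(V)+\sum a_iq_i(V)}1\big).$$
By commutativity, $F(a)=\varphi\big(e^he^{\sum a_iq_i(V)}1\big)$ and $\partial_iF(a)=\varphi\big(e^hq_i(V)e^{\sum a_jq_j(V)}1\big)$; the same formulas hold for $F_k$ with $e^{Q_k(V)}$ instead of $e^h$. So $F(0)=y$, the derivative $F'(0)$ is invertible since its columns are $\varphi(Aq_i(V)1)$, and because $e^{Q_k(V)}\to e^h$ in norm, $F_k\to F$ and $F_k'\to F'$ uniformly on bounded sets.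

Write $\Lambda=F'(0)^{-1}$. Choose $r>0$ such that $\|I-\Lambda F'(a)\|\le\frac14$ on the closed ball $b$ of radius $r$ about $0$. Then fix $k$ so large that $\|I-\Lambda F_k'(a)\|\le\frac12$ on $b$ and $\|\Lambda(y-F_k(0))\|\le\frac r4$. For all $y'$ with $\|\Lambda(y'-y)\|\le\frac r4$ consider $\Gamma(a)=a-\Lambda(F_k(a)-y')$. On $b$ it is Lipschitz with constant $\frac12$, and $\|\Gamma(0)\|=\|\Lambda(y'-F_k(0))\|\le\frac r2$, so $\|\Gamma(a)\|\le\frac r2+\frac r2=r$ for $a\in b$. By the contraction principle $\Gamma$ has a fixed point in $b$, that is, $F_k(a)=y'$. So $F_k(b)$ contains a neighborhood of $y$. With $H_y=\operatorname{span}\{Q_k,q_1,\dots,q_N\}$, a finite-dimensional subspace of $\mathbb K[z]$, some neighborhood of $y$ is contained in $\{\varphi(e^{Q(V)}1):Q\in H_y\}$.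

**Step 3: one space of exponents for all directions.** The unit sphere of $\mathbb K^N$ is compact, so finitely many of the neighborhoods of Step 2 cover it. Let $H\subset\mathbb K[z]$ be the sum of the corresponding $H_y$. Every vector of the unit sphere has the form $\varphi(e^{Q(V)}1)$ with $Q\in H$. Scaling by $z\in\mathbb K$, including $z=0$, we get
$$\{z\,\varphi(e^{Q(V)}1):\ z\in\mathbb K,\ Q\in H\}=\mathbb K^N.\tag{9}$$

**Step 4: a finitely generated dense semigroup of exponents.** We replace $H$ by a finitely generated additive semigroup. As a real vector space $H\cong\mathbb R^D$, and $D\ge1$ because $H\ni q_1\neq0$. Choose $\alpha=(\alpha_1,\dots,\alpha_D)$ with $\alpha_i>0$ and $1,\alpha_1,\dots,\alpha_D$ linearly independent over $\mathbb Q$, for example $\alpha_i=\tau^i$ with $\tau>0$ transcendental. We claim that the additive semigroup generated by $e_1,\dots,e_D$ and $-\alpha$ is dense in $\mathbb R^D$. Let $v\in\mathbb R^D$ and $\varepsilon>0$. By Kronecker's theorem the points $m\alpha$, $m\in\mathbb N$, are dense modulo $\mathbb Z^D$. Applying this to the target $-v-m_*\alpha$,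 with $m_*$ as large as we like, and adding $m_*$ to the resulting $m$, we obtain arbitrarily large $m_0$ such that $v+m_0\alpha$ is within $\varepsilon$ of some $\ell\in\mathbb Z^D$. As all $\alpha_i>0$, for $m_0$ large all entries of $\ell$ are nonnegative. Then $\ell-m_0\alpha$ belongs to the semigroup and is within $\varepsilon$ of $v$.

**Step 5: the tuple.** Let $Q_1^*,\dots,Q_{D+1}^*\in H$ be the polynomials corresponding to the $D+1$ generators, and put $T_i=e^{Q_i^*(V)}\in\mathcal A$. The semigroup $\mathcal F$ they generate consists of the operators $e^{Q(V)}$ with $Q$ in the dense additive semigroup of Step 4. The map $Q\mapsto e^{Q(V)}$ is norm-continuous on $H$, so $\mathcal F$ is norm-dense in $\{e^{Q(V)}:Q\in H\}$. By (9), the set $\{\varphi(zT1):z\in\mathbb K,\ T\in\mathcal F\}$ is dense in $\mathbb K^N$. $\blacksquare$
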